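# Products of spherical functions on symmetric varieties of restricted type $\mathsf A$

All groups and varieties are over $\mathbb C$.

## 1. Symmetric varieties and their coordinate rings

**Definition 1 (symmetric variety).** Let $G$ be a connected semisimple algebraic group, $\theta$ an algebraic involution of $G$, and $K=G^\theta$. The affine variety $X=G/K$ is a *symmetric variety*. It is spherical, so $\mathbb C[X]$ is a multiplicity-free $G$-module: every isotypic component is irreducible.

*Example 1 (the quadric).* Let $G=\mathrm{SL}_2$ and $\theta(g)=(g^T)^{-1}$, so $K=\mathrm{SO}_2$, a one-dimensional torus. The map $gK\mapsto gg^T$ identifies $X$ with the symmetric matrices $s=\begin{pmatrix}x&y\\y&z\end{pmatrix}$ with $xz-y^2=1$, on which $G$ acts by $s\mapsto gsg^T$. This is a quadric in $\mathbb C^3$. We call it $\mathcal Q$; it is $\mathrm{SL}(2)/T$.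

*Example 2 (a group).* Let $G=H\times H$ with $\theta(h_1,h_2)=(h_2,h_1)$. Then $K=\mathrm{diag}(H)$ and $X\simeq H$.

**Definition 2 (split tori, restricted roots).** A torus is *$\theta$-split* if $\theta$ acts on it by inversion. Fix a $\theta$-stable maximal torus $T$ containing a maximal $\theta$-split torus $A$, and a Borel subgroup $B\supset T$ such that $\theta(\alpha)$ is negative for every positive root $\alpha$ with $\theta(\alpha)\ne\alpha$. Let $\Phi$ be the root system of $(G,T)$. The *restricted root system* is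
$$\Phi_X=\{\tfrac12(\alpha-\theta(\alpha)):\alpha\in\Phi,\ \theta(\alpha)\neq\alpha\},$$
that is, the roots of $G$ restricted to $A$. We fix a Weyl-group-invariant inner product $(\ ,\ )$ on $\mathcal X(T)\otimes\mathbb Q$.

*Example.* For $\mathcal Q$, the diagonal torus is inverted by $\theta$, so $A=T$, $\theta(\alpha)=-\alpha$ and $\Phi_{\mathcal Q}=\{\pm\alpha\}$, of type $\mathsf A_1$. In Example 2, with $T_H\subset H$ a maximal torus, $A=\{(t,t^{-1}):t\in T_H\}$, and the restricted roots are $\frac12(\beta,-\beta)$ with $\beta$ a root of $H$; so $\Phi_X$ has the type of $H$.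

**Definition 3 (weight monoid, weight lattice).** Let $\mathcal X(T)^+$ be the set of dominant weights, and $V(\lambda)$ the irreducible $G$-module of highest weight $\lambda$. The *weight monoid* $\Lambda_X^+\subset\mathcal X(T)^+$ is the set of $\lambda$ such that $V(\lambda)$ occurs in $\mathbb C[X]$. For $\lambda\in\Lambda_X^+$ let $E_X(\lambda)\subset\mathbb C[X]$ be the unique submodule isomorphic to $V(\lambda)$. The lattice generated by $\Lambda_X^+$ is $\Lambda_X$. Since $X$ is affine, it equals the *weight lattice* $\Xi_X$, the group of weights of $B$-eigenvectors in $\mathbb C(X)$. Put $\Xi_X^+=\Xi_X\cap\mathcal X(T)^+\supset\Lambda_X^+$.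

*Example.* On $\mathcal Q$ the coordinates $x,y,z$ span a copy of $V(\alpha)$. If $\ell$ is a highest weight vector in it, then $\ell^a$ is a non-zero highest weight vector of weight $a\alpha$. All weights of $\mathbb C[\mathcal Q]$ lie in $\mathbb Z\alpha$, because $x,y,z$ generate. So $\Lambda_{\mathcal Q}^+=\mathbb N\alpha$ and $\Xi_{\mathcal Q}=\mathbb Z\alpha$.

**Definition 4 (product).** For $\lambda,\mu\in\Lambda_X^+$, $E_X(\lambda)\cdot E_X(\mu)$ is the linear span of all products $fg$ with $f\in E_X(\lambda)$, $g\in E_X(\mu)$. Put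
$$S_X=\{(\lambda,\mu,\nu)\in(\Lambda_X^+)^3:\ E_X(\nu)\subset E_X(\lambda)\cdot E_X(\mu)\}.$$

*Example.* $E_{\mathcal Q}(\alpha)\cdot E_{\mathcal Q}(\alpha)$ is spanned by the six quadratic monomials in $x,y,z$. It contains $\ell^2$, hence $E_{\mathcal Q}(2\alpha)$, of dimension $5$. It contains $xz-y^2=1$, hence $E_{\mathcal Q}(0)$. As $5+1=6$,
$$E_{\mathcal Q}(\alpha)\cdot E_{\mathcal Q}(\alpha)=E_{\mathcal Q}(2\alpha)\oplus E_{\mathcal Q}(0).$$
In particular $(\alpha,\alpha,\alpha)\notin S_{\mathcal Q}$, although $V(\alpha)\subset V(\alpha)\otimes V(\alpha)$.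

## 2. Root monoid, spherical roots and the group $G_X$

**Definition 5 (root monoid).** The *root monoid* of $X$ is the submonoid of $\Lambda_X$ generated by all $\lambda+\mu-\nu$ with $(\lambda,\mu,\nu)\in S_X$. For symmetric varieties it is free; its basis is denoted $\widetilde\Delta_X$. For $\pi,\nu\in\Lambda_X$ write $\nu\le_X\pi$ if $\pi-\nu$ is a non-negative integer combination of elements of $\widetilde\Delta_X$.

*Example.* For $\mathcal Q$, the automorphism $s\mapsto-s$ commutes with $G$ and acts on $E_{\mathcal Q}(a\alpha)$ by $(-1)^a$. So $(a\alpha,b\alpha,c\alpha)\in S_{\mathcal Q}$ forces $c\equiv a+b$ mod $2$, and also $c\le a+b$. Since $\alpha+\alpha-0=2\alpha$ occurs, the root monoid is $2\mathbb N\alpha$ and $\widetilde\Delta_{\mathcal Q}=\{2\alpha\}$.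

**Definition 6 (spherical roots).** $\Delta_X\subset\Xi_X$ is the set of normalized spherical roots of the spherical homogeneous space $X$. Only the following properties are used, and they are part of the setup. Each element of $\Delta_X$ is a positive rational multiple of a simple root of $\Phi_X$ (positive with respect to $B$). $\Delta_X$ is a basis of a root system of the same type as $\Phi_X$. Each element of $\widetilde\Delta_X$ equals an element of $\Delta_X$ or twice one. For $\sigma\in\Delta_X$ the coroot $\sigma^\vee(x)=2(x,\sigma)/(\sigma,\sigma)$ is integer-valued on $\Xi_X$.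

*Example.* $\Delta_{\mathcal Q}=\{\alpha\}$, while $\widetilde\Delta_{\mathcal Q}=\{2\alpha\}$. Among symmetric varieties with $\Phi_X$ irreducible of type $\mathsf A$, this is the only one with $\Delta_X\ne\widetilde\Delta_X$. (This is a fact recalled with the problem; Section 12 does not depend on it.)

**Definition 7 (the group $G_X$).** Put $\Delta_X^\vee=\{\sigma^\vee:\sigma\in\Delta_X\}$. Then $\mathcal R_X=(\Xi_X,\Delta_X,\Delta_X^\vee)$ is a based root datum. Let $G_X$ be the connected semisimple group defined by it, with $T_X\subset B_X$ inducing $\mathcal R_X$. For $\pi\in\Xi_X^+$ let $V_X(\pi)$ be the irreducible $G_X$-module of highest weight $\pi$. As $G_X$ is semisimple, the rank of $\Xi_X$ equals $|\Delta_X|$.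

*Example.* For $\mathcal Q$ the datum is $(\mathbb Z\alpha,\{\alpha\},\{\alpha^\vee\})$, so $G_{\mathcal Q}=\mathrm{PGL}_2$, and $V_{\mathcal Q}(a\alpha)$ is the irreducible module of dimension $2a+1$.

**Standing notation.** $P\supset Q$, $P^+$ and $\alpha_1,\dots,\alpha_n$ are the weight lattice, root lattice, dominant weights and simple roots of $\mathrm{SL}_{n+1}$; $\varpi_i$ are its fundamental weights. For a dominant weight $\lambda$, $\lambda^*$ is the highest weight of $V(\lambda)^*$. A *similitude* is a linear map multiplying the inner product by a positive constant; for example, multiplication by $2$ on $\mathcal X(T)\otimes\mathbb Q$ multiplies the inner product by $4$. For dominant $\lambda,\mu,\nu\in\mathbb Z^N$, $c^\nu_{\lambda\mu}$ is the multiplicity of the $\mathrm{GL}_N$-module $V(\nu)$ in $V(\lambda)\otimes V(\mu)$. For partitions these are the Littlewood–Richardson coefficients, which do not depend on $N\ge\ell(\lambda),\ell(\mu),\ell(\nu)$.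

## 3. A tensor product rule for multiplication

Which $E_X(\nu)$ occur in $E_X(\lambda)\cdot E_X(\mu)$? The product is a quotient of a tensor product of $G$-modules, but the example of $\mathcal Q$ shows that it can be strictly smaller. The following conjecture says that, in restricted type $\mathsf A$, the answer is a tensor product rule for the smaller group $G_X$, plus one lattice condition. It is taken from Paolo Bravi and Jacopo Gandini, "On the multiplication of spherical functions of reductive spherical pairs of type A", arXiv:2106.04893 (2021).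

**Conjecture.** Let $X$ be a symmetric variety such that $\Phi_X$ is an irreducible root system of type $\mathsf A_n$, $n\ge1$. Let $\lambda,\mu,\nu\in\Lambda_X^+$. Then
$$E_X(\nu)\subset E_X(\lambda)\cdot E_X(\mu)\iff\begin{cases}V_X(\nu)\subset V_X(\lambda)\otimes V_X(\mu),\\ \nu\leq_X\lambda+\mu.\end{cases}$$

For $\mathcal Q$ and $\lambda=\mu=\nu=\alpha$, the first condition on the right holds (the adjoint module of $\mathrm{PGL}_2$ occurs in its own square) and the second fails, since $\alpha\notin2\mathbb N\alpha$. This agrees with $(\alpha,\alpha,\alpha)\notin S_{\mathcal Q}$ and shows that the second condition is needed. We prove: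

**Theorem 1.** Let $G_1$ be simply connected semisimple, $\theta$ an involution acting non-trivially on every minimal $\theta$-stable factor, $X_1=G_1/G_1^\theta$, with $\Phi_{X_1}$ irreducible of type $\mathsf A_n$, $n\ge1$. There is a lattice isomorphism $\iota:\Xi_{X_1}\to P$ which is a similitude, with $\iota(\Lambda_{X_1}^+)=P^+$, such that for $\lambda,\mu,\nu\in\Lambda^+_{X_1}$ the following are equivalent:

1. $(\lambda,\mu,\nu)\in S_{X_1}$;
2. $V(\iota\nu)\subset V(\iota\lambda)\otimes V(\iota\mu)$ as $\mathrm{SL}_{n+1}$-modules;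
3. $V(\nu)\subset V(\lambda)\otimes V(\mu)$ as $G_1$-modules, and $\iota(\lambda+\mu-\nu)\in Q$.

**Theorem 2.** The conjecture holds for every $n\ge1$.

**Theorem 3.** Let $X$ be a symmetric variety such that all irreducible components of $\Phi_X$ are of type $\mathsf A$. Let $\tilde G_X$ be the group with based root datum $(\Xi_X,\widetilde\Delta_X,\widetilde\Delta_X^\vee)$, where $\sigma^\vee=2(\cdot,\sigma)/(\sigma,\sigma)$, and let $\tilde V_X(\pi)$ be its irreducible modules. For $\lambda,\mu,\nu\in\Lambda_X^+$: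
$$E_X(\nu)\subset E_X(\lambda)E_X(\mu)\iff \tilde V_X(\nu)\subset\tilde V_X(\lambda)\otimes\tilde V_X(\mu)\iff\begin{cases}V(\nu)\subset V(\lambda)\otimes V(\mu)\ \text{(as $G$-modules)},\\ \lambda+\mu-\nu\in\mathbb Z\widetilde\Delta_X.\end{cases}$$
The first equivalence holds for products of any number of factors. $S_X$ is closed under addition. It is saturated: if $N\ge1$, $(N\lambda,N\mu,N\nu)\in S_X$ and $\lambda+\mu-\nu\in\mathbb Z\widetilde\Delta_X$, then $(\lambda,\mu,\nu)\in S_X$.

The plan is to prove Theorem 1 family by family, using the classification, and then to deduce Theorems 2 and 3.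

## 4. The group case, and symmetric and skew forms in degree two

**A group $X=H$.** Here multiplication can be read off. For an irreducible $H$-module $V(\lambda)$ let $M_\lambda\subset\mathbb C[H]$ be the span of its matrix coefficients $h\mapsto\xi(hv)$. Then $\mathbb C[H]=\bigoplus_\lambda M_\lambda$. Under $((h_1,h_2)f)(h)=f(h_1^{-1}hh_2)$ we have $M_\lambda\simeq V(\lambda)^*\otimes V(\lambda)$, which is irreducible of highest weight $(\lambda^*,\lambda)$. The product $\xi(hv)\,\xi'(hv')$ is a matrix coefficient of $V(\lambda)\otimes V(\mu)$, and all of them are spanned by such products. So $M_\lambda M_\mu$ is the space of matrix coefficients of $V(\lambda)\otimes V(\mu)$: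
$$M_\lambda M_\mu=\bigoplus_{V(\nu)\subset V(\lambda)\otimes V(\mu)}M_\nu .\tag{1}$$

**Symmetric forms, degree two.** Let $W=\mathbb C^N$ with $N\ge2$. The polynomials on the space $S^2W^*$ of quadratic forms are $S(S^2W)$. The linear functions form $S^2W=V(2)$, and
$$V(2)\otimes V(2)=V(4)\oplus V(3,1)\oplus V(2,2).$$
Multiplication kills exactly $\Lambda^2(S^2W)=V(3,1)$, and $S^2W\cdot S^2W=S^2(S^2W)=V(4)\oplus V(2,2)$. Halving the weights gives $(1)\cdot(1)\to(2),(1,1)$, which is $V(1)\otimes V(1)=V(2)\oplus V(1,1)$.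

**Skew forms, degree two.** Let $\dim W\geq4$. Then $\Lambda^2W\cdot\Lambda^2W=S^2(\Lambda^2W)=V(2,2)\oplus V(1,1,1,1)$. Writing $\lambda\cup\lambda=(\lambda_1,\lambda_1,\lambda_2,\lambda_2,\dots)$, the two highest weights are $\nu\cup\nu$ with $\nu=(2)$ and $\nu=(1,1)$: again the constituents of $V(1)\otimes V(1)$.

## 5. Fixed vectors, and averaging a non-negative form

Since $K$ is reductive, Frobenius reciprocity gives: $\lambda\in\Lambda_X^+$ iff $(V(\lambda)^*)^K\ne0$ iff $V(\lambda)^K\ne0$. As $\mathbb C[X]$ is multiplicity-free, these spaces have dimension at most $1$.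

**Lemma 1.** (a) $(\lambda,\mu,\nu)\in S_X$ implies $V(\nu)\subset V(\lambda)\otimes V(\mu)$. (b) If there are a $G$-invariant trilinear form $F$ on $V(\lambda)^*\times V(\mu)^*\times V(\nu)$ and $K$-fixed vectors $\eta_1,\eta_2,\eta_3$ with $F(\eta_1,\eta_2,\eta_3)\ne0$, then $(\lambda,\mu,\nu)\in S_X$.

*Proof.* (a) $E_X(\lambda)E_X(\mu)$ is a quotient of $E_X(\lambda)\otimes E_X(\mu)$.

(b) All $\eta_i$ are non-zero, so $\lambda,\mu,\nu\in\Lambda_X^+$. For $v\in V(\lambda)$ the function $g\mapsto\eta_1(g^{-1}v)$ on $G$ is right $K$-invariant because $\eta_1$ is $K$-fixed, and $v\mapsto\eta_1(g^{-1}v)$ is a non-zero $G$-map to $\mathbb C[X]$. So these functions form $E_X(\lambda)$; similarly for $\mu$ and $\eta_2$. Hence $E_X(\lambda)E_X(\mu)$ is the image of the $G$-map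
$$\Psi:V(\lambda)\otimes V(\mu)\to\mathbb C[X],\qquad \Psi(u)(g)=(\eta_1\otimes\eta_2)(g^{-1}u).$$
The form $F$ gives a $G$-map $\phi:V(\nu)\to V(\lambda)\otimes V(\mu)$ with $(\xi_1\otimes\xi_2)(\phi(v))=F(\xi_1,\xi_2,v)$. Then $\Psi(\phi(\eta_3))(e)=F(\eta_1,\eta_2,\eta_3)\ne0$. So $\Psi\circ\phi\neq0$, its image is a copy of $V(\nu)$ in $\mathbb C[X]$, hence it is $E_X(\nu)$, and it lies in $E_X(\lambda)E_X(\mu)$. $\square$

The direct approach is now to start from an inclusion $V(\nu)\subset V(\lambda)\otimes V(\mu)$, take the corresponding form $F\ne0$, and evaluate it at the fixed vectors. It stops at the word "evaluate": $F\neq0$ says nothing about the value at one particular triple. For $\mathcal Q$ and $\lambda=\mu=\nu=\alpha$ we have $V(\alpha)\simeq V(\alpha)^*\simeq\mathbb C^3$; the invariant trilinear forms are the multiples of $\det$, and the fixed line is one line $\mathbb C\eta$. The value is $\det(\eta,\eta,\eta)=0$. When $V(\nu)$ has multiplicity greater than one in $V(\lambda)\otimes V(\mu)$, one must also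 decide which $F$ to take.

The way around is to avoid evaluating at fixed vectors directly. A fixed vector can be produced by averaging any vector over a compact group. If $F$ and the vectors to be averaged are chosen so that the integrand is non-negative, the integral cannot vanish by cancellation.

**Lemma 2 (positivity).** Let $K_0\subset K$ be a compact subgroup, Zariski dense in $K$. Let $V_1=V(\lambda)^*$, $V_2=V(\mu)^*$, $V_3=V(\nu)$, $u_i\in V_i$, and let $F$ be a $G$-invariant trilinear form on $V_1\times V_2\times V_3$ such that $F(k_1u_1,k_2u_2,k_3u_3)$ is real and $\ge0$ for all $k_i\in K_0$, and is not identically $0$ on $K_0^3$. Then $(\lambda,\mu,\nu)\in S_X$.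

*Proof.* Put $\eta_i=\int_{K_0}ku_i\,dk\in V_i^{K_0}$ (Haar measure). As $K_0$ is Zariski dense, $V_i^{K_0}=V_i^K$. By trilinearity
$$F(\eta_1,\eta_2,\eta_3)=\iiint F(k_1u_1,k_2u_2,k_3u_3)\,dk_1\,dk_2\,dk_3>0,$$
since the integrand is continuous, non-negative and not identically zero. Apply Lemma 1(b). $\square$

Note that the three variables $k_1,k_2,k_3$ are independent, so positivity is needed on all of $K_0^3$.

Two conventions are used below.

**Weights in tensor products.** If $V(\nu)\subset V(\lambda)\otimes V(\mu)$, then $\nu-\lambda$ is a weight of $V(\mu)$. Indeed there is a non-zero map $V(\nu)\otimes V(\lambda)^*\to V(\mu)$. The source is generated by the tensor product of a highest weight vector of $V(\nu)$ and a lowest weight vector of $V(\lambda)^*$, which has weight $\nu-\lambda$ and so has non-zero image.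

**Polarization.** A polynomial $p$ in vectors $u_1,\dots,u_r$ of spaces $W_1,\dots,W_r$, homogeneous of degree $a_i$ in $u_i$, is the same as a multilinear form on $S^{a_1}W_1\times\cdots\times S^{a_r}W_r$ taking the value $p(u_1,\dots,u_r)$ at $(u_1^{a_1},\dots,u_r^{a_r})$. If $p$ is invariant, so is the form.

## 6. Passing to the simply connected cover

**Independence of choices.** Any two pairs $(T,B)$ are conjugate by some $g\in G$. The resulting identification of the groups $\mathcal X(T)$ does not depend on $g$ and respects dominant weights and the modules $V(\lambda)$; translation by $g$ on $X$ and $\mathbb C(X)$ transports $B$-eigenvectors. So $\Lambda_X^+,\Xi_X,S_X,\widetilde\Delta_X,\Delta_X$ may be computed with any $(T,B)$. They are also transported by isomorphisms of pairs $(G,\theta)$.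

Whether $\iota$ is a similitude does not depend on the inner product either. If $G_1$ is simple, the invariant inner product is unique up to a scalar. If $G_1=H\times H$ with $H$ simple, it is $c_1(\,,)\oplus c_2(\,,)$, and on weights $(\lambda^*,\lambda)$ it is $(c_1+c_2)(\,,)$, because $\lambda\mapsto\lambda^*$ is an isometry.

**Splitting off factors.** Let $X=G/K$ be a symmetric variety, $\pi:G^{sc}\to G$ the universal cover, and lift $\theta$ to $G^{sc}$. Write $G^{sc}=G_0\times G_1$, where $\theta$ is trivial on $G_0$ and $G_1$ is the product of the minimal $\theta$-stable factors on which $\theta\ne1$. Each of these is simple, or is isomorphic to $H\times H$ with $H$ simple and $\theta$ exchanging the factors. By the classification quoted below, each contributes a non-empty irreducible component to $\Phi_X$, and different factors contribute mutually orthogonal components. So if $\Phi_X$ is irreducible there is exactly one such factor. Put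
$$X_1=G_1/G_1^\theta,\qquad K^{sc}=(G^{sc})^\theta=G_0\times G_1^\theta,\qquad \tilde K=\pi^{-1}(K)\supset K^{sc}.$$
Then $G^{sc}/K^{sc}=X_1$ and $G^{sc}/\tilde K=X$.

**Comparing $X$ and $X_1$.** For $k\in\tilde K$ the element $\theta(k)k^{-1}$ lies in $\ker\pi$, which is central and finite. By centrality $\theta(kl)(kl)^{-1}=\theta(k)\,\theta(l)l^{-1}\,k^{-1}=\theta(k)k^{-1}\cdot\theta(l)l^{-1}$. So $k\mapsto\theta(k)k^{-1}$ is a homomorphism $\tilde K\to\ker\pi$ with kernel $K^{sc}$, and $K^{sc}$ is normal of finite index $N$ in $\tilde K$. Hence $\mathbb C[X]=\mathbb C[X_1]^{\tilde K/K^{sc}}$ is a $G^{sc}$-stable subalgebra of $\mathbb C[X_1]$. Three consequences follow.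

First, $E_X(\lambda)=E_{X_1}(\lambda)$ for $\lambda\in\Lambda_X^+$, and
$$S_X=S_{X_1}\cap(\Lambda_X^+)^3.\tag{2}$$
Second, $\tilde K/K^{sc}$ commutes with $G^{sc}$, so it acts on each irreducible $E_{X_1}(\lambda)$ by a character. The $N$-th power of a highest weight vector is then invariant, so
$$N\Lambda_{X_1}^+\subset\Lambda_X^+.\tag{3}$$
Third, since $\mathbb C[X]$ is a subalgebra, $E_{X_1}(\nu)\subset E_X(\lambda)E_X(\mu)$ lies in $\mathbb C[X]$:
$$\lambda,\mu\in\Lambda_X^+,\ (\lambda,\mu,\nu)\in S_{X_1}\ \Longrightarrow\ \nu\in\Lambda_X^+.\tag{4}$$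

*Example.* Take $G=\mathrm{PGL}_2$ with the involution induced from Example 1. Then $\tilde K=\{g\in\mathrm{SL}_2:gg^T=\pm1\}$ contains $\mathrm{diag}(i,-i)$, $N=2$, and the non-trivial element of $\tilde K/K^{sc}$ acts on $X_1=\mathcal Q$ by $s\mapsto-s$. So $\Lambda_X^+=2\mathbb N\alpha$.

**Lemma 3.** Let $\Phi_X$ be irreducible of type $\mathsf A_n$ and assume Theorem 1 for $X_1$. Then $\widetilde\Delta_X=\{\iota^{-1}(\alpha_1),\dots,\iota^{-1}(\alpha_n)\}$.

*Proof.* If $(\lambda,\mu,\nu)\in S_X$, then by (2) and Theorem 1 $V(\iota\nu)\subset V(\iota\lambda)\otimes V(\iota\mu)$, so $\iota(\lambda+\mu-\nu)\in\sum\mathbb N\alpha_i$. Thus the root monoid is contained in $\iota^{-1}(\sum\mathbb N\alpha_i)$.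

Conversely, let $\rho$ be the half sum of the positive roots of $\mathrm{SL}_{n+1}$. By (3), $\lambda=\iota^{-1}(N\rho)\in\Lambda_X^+$. Let $v$ be a highest weight vector of $V(N\rho)$. Then $v\otimes f_iv-f_iv\otimes v$ is non-zero. It is killed by $e_j$ for $j\ne i$, and $e_i$ maps it to $N(v\otimes v-v\otimes v)=0$. So it is a highest weight vector of weight $2N\rho-\alpha_i$. With $\nu=\iota^{-1}(2N\rho-\alpha_i)\in\Lambda_{X_1}^+$, Theorem 1 gives $(\lambda,\lambda,\nu)\in S_{X_1}$. By (4) and (2), $(\lambda,\lambda,\nu)\in S_X$, so $\iota^{-1}(\alpha_i)=2\lambda-\nu$ is in the root monoid. The root monoid is therefore $\iota^{-1}(\sum\mathbb N\alpha_i)$, and the basis of a free commutative monoid is unique. $\square$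

**The list of cases.** We use the Cartan–Araki classification (Helgason, *Differential Geometry, Lie Groups and Symmetric Spaces*, Ch. X, Table VI). Let $G_1$ be simply connected, either simple with $\theta\neq1$, or $H\times H$ with $H$ simple and $\theta$ exchanging the factors. Then $\Phi_{X_1}$ is non-empty and irreducible. If it is of type $\mathsf A_n$ with $n\ge2$, then up to isomorphism $G_1/G_1^\theta$ is $(H\times H)/\mathrm{diag}\,H$ with $H=\mathrm{SL}_{n+1}$; $\mathrm{SL}_{n+1}/\mathrm{SO}_{n+1}$; $\mathrm{SL}_{2n+2}/\mathrm{Sp}_{2n+2}$; or $\mathsf E_6/\mathsf F_4$ (with $n=2$). If $n=1$ it is $\mathrm{Spin}_{m+1}/\mathrm{Spin}_m$ with $m\ge2$. Theorem 1 must be proved in these five families. For $H\times H$ it follows from (1), as we now check. Put $\iota(\lambda^*,\lambda)=\lambda$. This is a lattice isomorphism, a similitude by the remark on inner products, and maps $\Lambda^+$ onto $P^+$. Formula (1) is (1)⇔(2) of Theorem 1. Since $V(\nu^*)\subset V(\lambda^*)\otimes V(\mu^*)$ iff $V(\nu)\subset V(\lambda)\otimes V(\mu)$,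 and the latter forces $\lambda+\mu-\nu\in Q$, also (2)⇔(3). Four families remain.

## 7. Symmetric forms: the square of a real invariant

Let $W=\mathbb C^N$, $N\ge2$, $n=N-1$, $X^+=\mathrm{SL}_N/\mathrm{SO}_N$. We use two results.

- *Saturation* (Knutson–Tao, J. AMS 12 (1999)): for dominant $\lambda,\mu,\nu\in\mathbb Z^N$, $c^{k\nu}_{k\lambda,k\mu}\ne0$ for some $k\ge1$ implies $c^\nu_{\lambda\mu}\ne0$.
- $S^d(S^2W)=\bigoplus_{\lambda\vdash d}V(2\lambda)$, with zero terms if $\ell(\lambda)>\dim W$ (Macdonald, *Symmetric functions*, I.8).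

**Step 1 (a graded model).** *We replace $\mathbb C[X^+]$ by the graded ring $S(S^2W)$, where partitions keep track of degree.* View $S(S^2W)$ as polynomials on $S^2W^*$. Let $X^+\subset S^2W^*$ be the set of forms of discriminant $1$. It is closed. Any such form is $\mathrm{GL}_N$-equivalent to the standard one by some $g$ with $(\det g)^2=1$, and we may change $g$ by an orthogonal matrix of determinant $-1$; so $X^+$ is one $\mathrm{SL}(W)$-orbit, with stabilizer $\mathrm{SO}_N$. Every nondegenerate form is a scalar multiple of a form in $X^+$, and nondegenerate forms are dense. Hence restriction to $X^+$ is injective on homogeneous polynomials of a fixed degree.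

For $\lambda\vdash d$, $\ell(\lambda)\le N$, let $E^+_\lambda\subset S^d(S^2W)$ be the component $V(2\lambda)$, and let $\bar\lambda\in P^+$ be the class of $\lambda$ modulo $(1^N)$. Then $E_\lambda^+$ restricts isomorphically onto $E_{X^+}(2\bar\lambda)$. As $\mathbb C[X^+]$ is the image of $S(S^2W)$, $\Lambda^+_{X^+}=2P^+$ and $\Xi_{X^+}=2P$. Put $\iota(2\bar\lambda)=\bar\lambda$, a similitude. Let
$$R^+(\lambda,\mu)=\{\nu:E_\nu^+\subset E_\lambda^+E_\mu^+\};$$
its elements have size $|\lambda|+|\mu|$. As $S(S^2W)$ is multiplicity-free for $\mathrm{GL}(W)$, $E^+_\lambda E^+_\mu=\bigoplus_{\nu\in R^+(\lambda,\mu)}E^+_\nu$. Restriction is an algebra homomorphism, so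
$$E_{X^+}(2\bar\lambda)E_{X^+}(2\bar\mu)=\bigoplus_{\nu\in R^+(\lambda,\mu)}E_{X^+}(2\bar\nu).\tag{5}$$

**Proposition A.** For partitions of length $\le N$: $\nu\in R^+(\lambda,\mu)\iff c^\nu_{\lambda\mu}\ne0$.

**Step 2 (⇒).** *This direction is where saturation enters.* If $E^+_\nu\subset E^+_\lambda E^+_\mu$, then $V(2\nu)\subset V(2\lambda)\otimes V(2\mu)$ for $\mathrm{GL}_N$, so $c^{2\nu}_{2\lambda,2\mu}\ne0$, and $c^\nu_{\lambda\mu}\neq0$ by saturation.

**Step 3 (⇐).** *We construct a form to which Lemma 2 applies: the weights are all doubled, so we can use the square of a real invariant for the halved weights.* Let $c^\nu_{\lambda\mu}\ne0$, and let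
$$U_1=V(\bar\lambda)^*,\quad U_2=V(\bar\mu)^*,\quad U_3=V(\bar\nu).$$
They have real forms $U_{i,\mathbb R}$ that are $\mathrm{SL}_N(\mathbb R)$-modules: Young symmetrizers have rational coefficients and may be applied to $(\mathbb R^N)^{\otimes d}$; then take duals where needed. As $c^\nu_{\lambda\mu}\neq0$, there is a non-zero $\mathrm{SL}_N$-invariant trilinear form on $U_1\times U_2\times U_3$. The space of such forms is the solution space of a linear system with real coefficients (invariance under a basis of $\mathfrak{sl}_N(\mathbb R)$), so it is spanned by forms that are real on $\prod U_{i,\mathbb R}$. Let $f\ne0$ be one of these.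

Let $u_i\in U_{i,\mathbb R}$ be highest weight vectors for the upper triangular Borel subgroup, and let $V_i\subset U_i\otimes U_i$ be the submodule generated by $u_i\otimes u_i$. It is irreducible with twice the highest weight of $U_i$, so
$$V_1\simeq V(2\bar\lambda)^*,\quad V_2\simeq V(2\bar\mu)^*,\quad V_3\simeq V(2\bar\nu).$$
Let $f\otimes f$ be the trilinear form on $\prod(U_i\otimes U_i)$ with value $f(a_1,a_2,a_3)f(b_1,b_2,b_3)$ at $(a_i\otimes b_i)_i$, and $F$ its restriction to $V_1\times V_2\times V_3$. Let $K_0=\mathrm{SO}(N)\subset\mathrm{SL}_N(\mathbb R)$, which is compact and Zariski dense in $\mathrm{SO}_N(\mathbb C)$. For $k_i\in K_0$,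
$$F\big(k_1(u_1\otimes u_1),k_2(u_2\otimes u_2),k_3(u_3\otimes u_3)\big)=f(k_1u_1,k_2u_2,k_3u_3)^2\ge0,$$
because $f$ is real there.

We check that this is not identically zero. By the Iwasawa decomposition $\mathrm{SL}_N(\mathbb R)=K_0A_0N_0$, where $A_0$ (positive diagonal) and $N_0$ (upper unipotent) act on $u_i$ by real scalars, $K_0u_i$ spans the same real space as $\mathrm{SL}_N(\mathbb R)u_i$. That space is non-zero and $\mathrm{SL}_N(\mathbb R)$-stable, and its complexification is a non-zero $\mathfrak{sl}_N$-submodule of the irreducible module $U_i$. So it is $U_{i,\mathbb R}$. If $f(k_1u_1,k_2u_2,k_3u_3)$ vanished for all $k_i\in K_0$, then $f=0$ by trilinearity, a contradiction.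

Lemma 2 gives $E_{X^+}(2\bar\nu)\subset E_{X^+}(2\bar\lambda)E_{X^+}(2\bar\mu)$. By (5) some $\nu_1\in R^+(\lambda,\mu)$ has $\bar\nu_1=\bar\nu$. Since $|\nu_1|=|\lambda|+|\mu|=|\nu|$, we get $\nu_1=\nu$. Proposition A is proved. $\square$

**Step 4 (Theorem 1 for $\mathrm{SL}_N/\mathrm{SO}_N$).** *We translate Proposition A from partitions to weights.* As $\mathrm{SL}_N$-modules $V(\bar\lambda)\otimes V(\bar\mu)=\bigoplus_\nu V(\bar\nu)^{c^\nu_{\lambda\mu}}$. So (5) and Proposition A give (1)⇔(2). Next, (1)⇒(3): the inclusion is Lemma 1(a), and (2) forces $\iota(\lambda+\mu-\nu)\in Q$.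

(3)⇒(2): let $V(2\bar\nu)\subset V(2\bar\lambda)\otimes V(2\bar\mu)$ and $\bar\lambda+\bar\mu-\bar\nu\in Q$. Choose lifts $\lambda,\mu$ that are partitions and a dominant lift $\nu\in\mathbb Z^N$. The lattice condition says $|\nu|\equiv|\lambda|+|\mu|$ mod $N$, so after adding a multiple of $(1^N)$ to $\nu$ we have $|\nu|=|\lambda|+|\mu|$. Now scalars act by the same character on both sides, so $V(2\nu)\subset V(2\lambda)\otimes V(2\mu)$ for $\mathrm{GL}_N$. The right side is polynomial, so $\nu$ is a partition, and $c^{2\nu}_{2\lambda,2\mu}\ne0$. By saturation $c^\nu_{\lambda\mu}\neq0$, which is (2). $\square$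

## 8. Skew forms: twisting by the sign character

Let $W=\mathbb C^{2m}$, $m=n+1\ge2$, $X^-=\mathrm{SL}_{2m}/\mathrm{Sp}_{2m}$. The squaring trick does not apply here: already $\Lambda^2W=V(\omega_2)$ has a highest weight that is not twice a weight, so it is not generated by any $u\otimes u$ with $u$ a highest weight vector. Instead we transfer Proposition A. The relation "$E_\nu\subset E_\lambda E_\mu$" turns out to be a statement in the group algebra of a symmetric group, and the sign character exchanges the symmetric and the skew case.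

We use $S^d(\Lambda^2W)=\bigoplus_{\lambda\vdash d}V(\lambda\cup\lambda)$, with zero terms if the length of $\lambda\cup\lambda$ exceeds $\dim W$ (Macdonald, I.8), and $c^{\nu'}_{\lambda'\mu'}=c^\nu_{\lambda\mu}$ for conjugate partitions. Note that $(\nu\cup\nu)'=2\nu'$ and $(2\nu)'=\nu'\cup\nu'$. For example, $(1,1)'=(2)$.

**Step 1 (a graded model).** *As before.* Let $X^-\subset\Lambda^2W^*$ be the set of forms of Pfaffian $1$. It is closed. As $\mathrm{Pf}(g^TMg)=\det(g)\,\mathrm{Pf}(M)$ and all nondegenerate skew forms are $\mathrm{GL}(W)$-equivalent, it is one $\mathrm{SL}(W)$-orbit, isomorphic to $\mathrm{SL}_{2m}/\mathrm{Sp}_{2m}$. Every nondegenerate form is a scalar multiple of one in $X^-$, so restriction from $S(\Lambda^2W)$ is injective in each degree. For $\lambda\vdash d$, $\ell(\lambda)\le m$, let $E_\lambda^-\subset S^d(\Lambda^2W)$ be the component $V(\lambda\cup\lambda)$. Then $\Lambda^+_{X^-}$ is the set of classes $\overline{\lambda\cup\lambda}$ modulo $(1^{2m})$. Put $\iota(\overline{\lambda\cup\lambda})=\bar\lambda\in P^+(\mathrm{SL}_m)$.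 This extends to a lattice isomorphism, the inverse of the map induced by $v\mapsto(v_1,v_1,v_2,v_2,\dots)$, and it is a similitude since
$$2\sum\lambda_i\mu_i-\frac{(2|\lambda|)(2|\mu|)}{2m}=2\Big(\sum\lambda_i\mu_i-\frac{|\lambda||\mu|}m\Big).$$
With $R^-(\lambda,\mu)=\{\nu:E^-_\nu\subset E^-_\lambda E^-_\mu\}$, exactly as for (5),
$$E_{X^-}(\overline{\lambda\cup\lambda})\,E_{X^-}(\overline{\mu\cup\mu})=\bigoplus_{\nu\in R^-(\lambda,\mu)}E_{X^-}(\overline{\nu\cup\nu}).\tag{6}$$

**Proposition B.** For partitions of length $\le m$: $\nu\in R^-(\lambda,\mu)\iff c^\nu_{\lambda\mu}\ne0$.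

If $|\nu|\neq|\lambda|+|\mu|$ both sides are false. So let $\lambda\vdash a$, $\mu\vdash b$, $\nu\vdash d=a+b$. Both signs $\pm$ are treated together; write $E^\pm_\kappa(W)$ to show $W$.

**Step 2 (independence of $\dim W$).** *We show that we may enlarge $W$, so that later the group algebra acts faithfully.* Let $W=\mathbb C^{N}\subset W'=\mathbb C^{N'}$, for any $N\le N'$. For a polynomial $\mathrm{GL}(W')$-module $M$ let $\mathcal T(M)$ be the sum of the weight spaces whose weights are supported on the first $N$ coordinates. It is the space of invariants of the torus of diagonal matrices equal to $1$ on $W$. That torus commutes with $\mathrm{GL}(W)$, so $\mathcal T(M)$ is $\mathrm{GL}(W)$-stable; $\mathcal T$ is exact and commutes with all $\mathrm{GL}(W')$-maps. Weights of polynomial modules have non-negative coordinates, so a sum of two weights is supported on the first $N$ coordinates only if both are. Hence $\mathcal T(M\otimes M')=\mathcal T(M)\otimes\mathcal T(M')$, and in particular $\mathcal T(W'^{\otimes d})=W^{\otimes d}$.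

Let $c\in\mathbb C[\mathfrak S_d]$. Then $\mathcal T(cW'^{\otimes d})=cW^{\otimes d}$. Taking Young symmetrizers, $\mathcal T$ sends $V_{W'}(\kappa)$ to $V_W(\kappa)$, which is zero if $\ell(\kappa)>N$. Taking the (signed) symmetrizers that define them, $\mathcal T$ sends $S^d(S^2W')$ and $S^d(\Lambda^2W')$ to $S^d(S^2W)$ and $S^d(\Lambda^2W)$. Since these are multiplicity-free, $\mathcal T(E^\pm_\kappa(W'))=E^\pm_\kappa(W)$, read as zero if $\kappa$ does not occur for $W$. The multiplication for $W'$ restricts to that for $W$. So if $E^\pm_\lambda(W')E^\pm_\mu(W')=\bigoplus_{\nu\in R'}E^\pm_\nu(W')$, applying $\mathcal T$ to the surjection from $E^\pm_\lambda(W')\otimes E^\pm_\mu(W')$ gives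
$$E^\pm_\lambda(W)E^\pm_\mu(W)=\bigoplus_{\nu\in R'}E^\pm_\nu(W).$$
Thus the relation for $W$ is the one for $W'$, restricted to those $\nu$ that occur for $W$. From now on $\dim W\ge2d$.

**Step 3 (a criterion in the group algebra).** *We rewrite the two relations inside $\mathbb C[\mathfrak S_{2d}]$, which acts faithfully on $W^{\otimes2d}$ because $\dim W\ge2d$.* Let $H_d\subset\mathfrak S_{2d}$ be the stabilizer of the pairing $\{1,2\},\{3,4\},\dots$, and
$$e_d^+=\frac1{|H_d|}\sum_{h\in H_d}h,\qquad e_d^-=\frac1{|H_d|}\sum_{h\in H_d}\mathrm{sgn}(h)\,h .$$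
Consider the surjections
$$q_d^+:W^{\otimes2d}\to S^d(S^2W),\quad w_1\otimes\cdots\otimes w_{2d}\mapsto(w_1w_2)(w_3w_4)\cdots,$$
$$q_d^-:W^{\otimes 2d}\to S^d(\Lambda^2W),\quad w_1\otimes\cdots\otimes w_{2d}\mapsto(w_1\wedge w_2)(w_3\wedge w_4)\cdots.$$
Their kernels are $(1-e_d^\pm)W^{\otimes2d}$. For $q_d^+$: it is the projection to the coinvariants of $H_d$. For $q_d^-$: a transposition inside a pair changes the image by $-1$; a permutation of the pairs does not change it, and it is an even permutation of $\{1,\dots,2d\}$. So $q_d^-$ is the projection to the coinvariants of the $\mathrm{sgn}$-twisted action. In both cases $q_d^\pm(x)=0$ iff $e_d^\pm x=0$. Also $q_a^\pm(x)q_b^\pm(y)=q_d^\pm(x\otimes y)$.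

Let $p_\kappa$ be the central idempotent of $\mathbb C[\mathfrak S_{|\kappa|}]$ attached to $\kappa$. By Schur–Weyl duality it acts on $W^{\otimes|\kappa|}$ as the projection onto the $V(\kappa)$-isotypic part. As $q_a^+$ is equivariant and surjective, $E_\lambda^+=q_a^+(p_{2\lambda}W^{\otimes2a})$. Hence $E^+_\lambda E^+_\mu=q_d^+\big((p_{2\lambda}\otimes p_{2\mu})W^{\otimes2d}\big)$, with $p_{2\lambda}\otimes p_{2\mu}\in\mathbb C[\mathfrak S_{2a}\times\mathfrak S_{2b}]\subset\mathbb C[\mathfrak S_{2d}]$, and its $V(2\nu)$-component is $q_d^+\big(p_{2\nu}(p_{2\lambda}\otimes p_{2\mu})W^{\otimes2d}\big)$. The same holds for the sign $-$. By faithfulness,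
$$\nu\in R^+(\lambda,\mu)\iff e_d^+\,p_{2\nu}(p_{2\lambda}\otimes p_{2\mu})\ne0,\tag{7}$$
$$\nu\in R^-(\lambda,\mu)\iff e_d^-\,p_{\nu\cup\nu}(p_{\lambda\cup\lambda}\otimes p_{\mu\cup\mu})\ne0.\tag{8}$$

**Step 4 (the twist).** *We carry (8) to (7).* The automorphism $\sigma\mapsto\mathrm{sgn}(\sigma)\sigma$ of $\mathbb C[\mathfrak S_{2d}]$ exchanges $e_d^+$ and $e_d^-$. It sends $p_\kappa$ to $p_{\kappa'}$, because $\mathrm{sgn}\cdot\chi_\kappa=\chi_{\kappa'}$ for characters; the same holds on $\mathfrak S_{2a}\times\mathfrak S_{2b}$, where $\mathrm{sgn}$ is the product of the two signs. As $(\nu\cup\nu)'=2\nu'$, it maps the element in (8) to $e_d^+\,p_{2\nu'}(p_{2\lambda'}\otimes p_{2\mu'})$. So, using Proposition A for this large $W$,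
$$\nu\in R^-(\lambda,\mu)\iff\nu'\in R^+(\lambda',\mu')\iff c^{\nu'}_{\lambda'\mu'}\ne0\iff c^\nu_{\lambda\mu}\ne0.$$
Proposition B is proved. $\square$

**Step 5 (Theorem 1 for $\mathrm{SL}_{2m}/\mathrm{Sp}_{2m}$).** *We translate to weights.* $V(\bar\lambda)\otimes V(\bar\mu)=\bigoplus_\nu V(\bar\nu)^{c^\nu_{\lambda\mu}}$ for $\mathrm{SL}_m$, so (6) and Proposition B give (1)⇔(2). Then (1)⇒(3) by Lemma 1(a) and (2).

(3)⇒(2): as $\bar\lambda+\bar\mu-\bar\nu\in Q$, we can choose lifts $\lambda,\mu\in\mathbb Z^m$ that are partitions and a dominant lift $\nu\in\mathbb Z^m$ with $|\nu|=|\lambda|+|\mu|$. The scalars of $\mathrm{GL}_{2m}$ act by the same character on $V(\nu\cup\nu)$ and $V(\lambda\cup\lambda)\otimes V(\mu\cup\mu)$, so the inclusion of $\mathrm{SL}_{2m}$-modules holds for $\mathrm{GL}_{2m}$. Hence $\nu$ is a partition and $c^{\nu\cup\nu}_{\lambda\cup\lambda,\mu\cup\mu}\ne0$. Conjugating, $c^{2\nu'}_{2\lambda',2\mu'}\ne0$. By saturation $c^{\nu'}_{\lambda'\mu'}\neq0$, so $c^\nu_{\lambda\mu}\ne0$, which is (2). $\square$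

## 9. Quadrics: one minus a cosine

Let $m\ge2$ and $q(x,y)=x_0y_0-\sum_{i\ge1}x_iy_i$ on $\mathbb C^{m+1}$. Then $X_1=\mathrm{Spin}_{m+1}/\mathrm{Spin}_m=\{x\in\mathbb C^{m+1}:q(x,x)=1\}$, with $\mathrm{Spin}_m$ the stabilizer of $e_0$. By harmonic polynomials, $\mathbb C[X_1]=\bigoplus_{a\ge0}V(a\omega)$, where $\omega$ is the highest weight of $\mathbb C^{m+1}$. So $\Lambda^+_{X_1}=\mathbb N\omega$ and $\Xi_{X_1}=\mathbb Z\omega$. Put $\iota(a\omega)=a\varpi_1$; in rank one this is automatically a similitude. By the Clebsch–Gordan rule, condition (2) for $(a\omega,b\omega,c\omega)$ reads: $|a-b|\le c\le a+b$ and $c\equiv a+b$ mod $2$.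

**Step 1: (3)⇒(2).** *We bound weights.* If $V(c\omega)\subset V(a\omega)\otimes V(b\omega)$, then $(c-a)\omega$ is a weight of $V(b\omega)\subset(\mathbb C^{m+1})^{\otimes b}$. The weights of $\mathbb C^{m+1}$ have orthogonal projection to $\mathbb Q\omega$ in $\{-\omega,0,\omega\}$, so $|c-a|\le b$; likewise $|c-b|\le a$. Together these give $|a-b|\le c\le a+b$. The condition $\iota(\lambda+\mu-\nu)\in Q=2\mathbb Z\varpi_1$ is the parity.

**Step 2: (1)⇒(3).** *The inclusion is Lemma 1(a); the parity comes from a symmetry.* The map $x\mapsto-x$ is an automorphism of $X_1$ commuting with $G_1$ and acting on $E_{X_1}(a\omega)$ by $(-1)^a$.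

**Step 3: (2)⇒(1).** *We find a non-negative form.* Under (2) there are $x,y,z\in\mathbb N$ with $x+y=a$, $x+z=b$, $y+z=c$. Let $u=e_0+e_1$. It is isotropic, hence a highest weight vector of $\mathbb C^{m+1}$ for a suitable Borel subgroup. $V(a\omega)\simeq V(a\omega)^*$ is the submodule of $S^a\mathbb C^{m+1}$ generated by $u^a$. By polarization, the polynomial
$$q(u_1,u_2)^x\,q(u_1,u_3)^y\,q(u_2,u_3)^z$$
defines an invariant trilinear form $F$ on $V(a\omega)\times V(b\omega)\times V(c\omega)$. Let $K_0$ be the compact group $\mathrm{Spin}(m)$ covering the real rotations $\mathrm{SO}(m)$ of $x_1,\dots,x_m$; it is Zariski dense in $\mathrm{Spin}_m$. For $k,k'\in K_0$ we have $ku=e_0+s$, $k'u=e_0+s'$ with unit vectors $s,s'\in\mathbb R^m$, and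
$$q(ku,k'u)=1-\langle s,s'\rangle\ge0,$$
with strict inequality if $s\ne s'$. So $F\geq0$ on the relevant points. Since $m\ge2$, $\mathrm{SO}(m)$ is transitive on unit vectors and there are three distinct ones, where $F>0$. Lemma 2 applies. $\square$

For $m=2$ this is $\mathcal Q$ with $\omega=\alpha$. The form $\det$ that failed in Section 5 is not among these products: its triple $(1,1,1)$ has the wrong parity.

## 10. $\mathsf E_6/\mathsf F_4$: positivity in the Albert algebra

### 10.1 The model

Let $J_{\mathbb R}$ be the algebra of hermitian octonionic $3\times3$ matrices $x$, with diagonal entries $x_1,x_2,x_3\in\mathbb R$ and off-diagonal entries $a_1,a_2,a_3$, where $a_i$ is in position $(j,k)$ for $(i,j,k)$ a cyclic permutation of $(1,2,3)$. Let $x\circ y$ be the Jordan product, $(x,y)=\mathrm{tr}(x\circ y)$ (positive definite), $e$ the identity, $E_i$ the diagonal idempotents, and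
$$N(x)=x_1x_2x_3-\sum x_i|a_i|^2+2\,\mathrm{Re}(a_1a_2a_3).$$
Let $J=J_{\mathbb R}\otimes\mathbb C$, let $N(x,y,z)$ be the symmetric trilinear form with $N(x,x,x)=N(x)$, and define $x^\#$ by $(x^\#,z)=3N(x,x,z)$. For diagonal $x$, for instance, $x^\#=\mathrm{diag}(x_2x_3,x_1x_3,x_1x_2)$. We use these facts (Springer–Veldkamp, *Octonions, Jordan Algebras and Exceptional Groups*, Ch. 5, 7).

- $x^{\#\#}=N(x)x$.
- $G=\{g\in\mathrm{GL}(J):N\circ g=N\}$ is the simply connected group of type $\mathsf E_6$, and $J$ is a $27$-dimensional irreducible module $V(\omega)$, not self-dual; $\{\omega,\omega^*\}=\{\omega_1,\omega_6\}$.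
- $\mathrm{Aut}(J)$ is connected of type $\mathsf F_4$, contained in $G$, fixes $e$, and preserves $N$ and $(\,,)$. $K_0=\mathrm{Aut}(J_{\mathbb R})$ is a compact form of it, Zariski dense.
- $\mathfrak e_6=\mathfrak f_4\oplus(26)$, with both summands irreducible over $\mathfrak f_4$.

**Step 1 (the involution).** *We realize $\mathsf F_4$ as a fixed group.* For $g\in G$ let $g^\natural$ be the inverse transpose with respect to $(\,,)$, so $(g^\natural v,gz)=(v,z)$. From $((gx)^\#,gz)=3N(gx,gx,gz)=3N(x,x,z)=(x^\#,z)$ we get $(gx)^\#=g^\natural x^\#$. Also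
$$3N(x^\#)=(x^{\#\#},x^\#)=N(x)(x,x^\#)=3N(x)^2 .$$
So $N(g^\natural x^\#)=N((gx)^\#)=N(gx)^2=N(x)^2=N(x^\#)$. Every $y$ with $N(y)\ne0$ is of the form $x^\#$, since $(cy^\#)^\#=c^2N(y)y=y$ when $c^2=N(y)^{-1}$. Hence $N\circ g^\natural=N$ on a dense set, and $g^\natural\in G$. Let $\theta(g)=g^\natural$, an automorphism with $\theta^2=1$. As $J\not\simeq J^*$, $\theta\ne1$. Now $\mathrm{Lie}(G^\theta)\supset\mathfrak f_4$ is $\mathfrak f_4$-stable and proper, hence equals $\mathfrak f_4$. By Steinberg, $G^\theta$ is connected because $G$ is simply connected. So $K:=G^\theta=\mathrm{Aut}(J)$, and $X=G/K$ is the symmetric variety $\mathsf E_6/\mathsf F_4$, with $\Phi_X$ of type $\mathsf A_2$; maximal split tori have dimension $2$.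

Identify $J^*$ with $J$ via $(\,,)$. Then $G$ acts on $J^*$ by $g^\natural$, $K$ acts on $J^*$ as on $J$, and $N$ is a $G$-invariant cubic form on $J^*$ too.

**Step 2 (a split torus and highest weight vectors).** *We need explicit highest weight vectors to average.* For $t_1t_2t_3=1$ let $d_t(x)$ have entries $t_i^2x_i$ and $t_jt_ka_i$. Then $N(d_tx)=(t_1t_2t_3)^2N(x)=N(x)$, so $d_t\in G$. Also $d_t$ is symmetric, so $\theta(d_t)=d_t^{-1}$. These elements form a $2$-dimensional, hence maximal, split torus $A$. Its weights on $J$ are $\delta_1,\delta_2,\delta_3$ (weight vectors $E_1,E_2,E_3$, multiplicity one) and $\frac12(\delta_j+\delta_k)$ (multiplicity $8$), with $\delta_1+\delta_2+\delta_3=0$.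

Let $\gamma$ be a cocharacter of $A$ with $\langle\delta_1,\gamma\rangle>\langle\delta_2,\gamma\rangle>\langle\delta_3,\gamma\rangle$. Choose a maximal torus $T\supset A$ and a Borel subgroup $B\supset T$ all of whose positive roots pair non-negatively with $\gamma$ (take the positive system of a generic small perturbation of $\gamma$). By Section 6 we may use this $(T,B)$. All weights of an irreducible module are the highest weight minus sums of positive roots, so a highest weight vector has maximal $\gamma$-weight. On $J$ the maximal $\gamma$-weight space is $\mathbb CE_1$; on $J^*$, where $E_i$ has $A$-weight $-\delta_i$, it is $\mathbb CE_3$. So $E_1$ is a highest weight vector of $J$, $E_3$ is one of $J^*$, and $\omega|_A=\delta_1$, $\omega^*|_A=-\delta_3$.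

**Step 3 (weight monoid and $\iota$).** *We compare with $\mathrm{SL}_3$.* As $e$ is $K$-fixed in $J$ and in $J^*$, $\omega,\omega^*\in\Lambda_X^+$. The lattice $\Xi_X$ has rank $2$, so $\Lambda_X^+\subset\mathbb Q\{\omega,\omega^*\}\cap\mathcal X(T)^+=\mathbb N\omega+\mathbb N\omega^*$. Hence $\Lambda_X^+=\mathbb N\omega+\mathbb N\omega^*$ and $\Xi_X=\mathbb Z\omega+\mathbb Z\omega^*$. Put $\iota(a\omega+b\omega^*)=a\varpi_1+b\varpi_2$. The inverse Cartan matrix of $\mathsf E_6$ gives $(\omega,\omega)=(\omega^*,\omega^*)=\frac43$, $(\omega,\omega^*)=\frac23$; for $\mathsf A_2$ the values are $\frac23,\frac23,\frac13$. So $\iota$ is a similitude, $\iota(\Lambda_X^+)=P^+$, and $\iota$ commutes with $*$.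

### 10.2 A combinatorial condition

Given $\lambda,\mu,\nu\in\Lambda_X^+$, put $\chi_1=\lambda^*$, $\chi_2=\mu^*$, $\chi_3=\nu$, and $\chi_i=a_i\omega+b_i\omega^*$. Then $V(\nu)\subset V(\lambda)\otimes V(\mu)$ iff $\prod_iV(\chi_i)$ carries a non-zero $G$-invariant trilinear form, iff $\bigotimes_iV(\chi_i)$ has a non-zero invariant; and likewise for $\mathrm{SL}_3$ with $\iota\chi_i$. Consider
$$\text{there are } x_{ij}\ (i\ne j),\,y,\,z\in\mathbb N \text{ with } a_i=y+\sum_{j\neq i}x_{ij},\quad b_j=z+\sum_{i\ne j}x_{ij}.\tag{$\ast$}$$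
These numbers are exponents: $x_{ij}$ of a pairing between the $i$-th vector and the $j$-th covector, $y$ and $z$ of a cubic invariant in the vectors and in the covectors.

*Example.* For $\lambda=\mu=\omega$, $\nu=\omega^*$ we have all $a_i=0$ and all $b_i=1$, so $(\ast)$ holds with $z=1$. Here $F=N$ on $J^*\times J^*\times J^*$, the fixed vectors are $e,e,e$, and $N(e,e,e)=1\ne0$: Lemma 1(b) gives $E_X(\omega^*)\subset E_X(\omega)E_X(\omega)$ directly.

We show (2)⇔$(\ast)$, then $(\ast)$⇒(1), then (1)⇒[$V(\nu)\subset V(\lambda)\otimes V(\mu)$]⇒$(\ast)$.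

**Step 4: (2)⇔$(\ast)$.** *Invariant theory of $\mathrm{SL}_3$ translates (2) into exponents.* Let $D=\mathbb C^3$ with basis $e_1,e_2,e_3$. The module $V(\iota\chi_i)$ is the submodule of $S^{a_i}D\otimes S^{b_i}D^*$ generated by the highest weight vector $e_1^{a_i}\otimes(e_3^*)^{b_i}$.

Suppose $(\ast)$. The polynomial
$$\prod_{i\ne j}\langle u_i,u_j^*\rangle^{x_{ij}}\;\det(u_1,u_2,u_3)^y\;\det(u_1^*,u_2^*,u_3^*)^z$$
has degree $(a_i,b_i)$ in $(u_i,u_i^*)$ and defines an invariant trilinear form on $\prod V(\iota\chi_i)$. Evaluated at $(u_i,u_i^*)=g_i(e_1,e_3^*)$, $g_i\in\mathrm{SL}_3$, it is a product of polynomial functions on the irreducible variety $\mathrm{SL}_3^3$. None of them is identically $0$, because the $g_i$ are independent and only $i\ne j$ occur in the pairings. So the form is non-zero, and (2) holds.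

Conversely, let $f\ne0$ be an invariant trilinear form on $\prod V(\iota\chi_i)$. Composing with equivariant projections $S^{a_i}D\otimes S^{b_i}D^*\to V(\iota\chi_i)$ we get an invariant polynomial $\tilde f$ in $(u_i,u_i^*)_{i\le3}$ of multidegree $(a_i,b_i)$. It is not identically zero on the set of points $(u_i,u_i^*)=g_i(e_1,e_3^*)$, because orbits of highest weight vectors span. By Weyl's first fundamental theorem for $\mathrm{SL}_3$, $\tilde f$ is a combination of monomials, of that multidegree, in the $\langle u_i,u_j^*\rangle$, $\det(u_1,u_2,u_3)$ and $\det(u_1^*,u_2^*,u_3^*)$. On our points $\langle u_i,u_i^*\rangle=\langle e_1,e_3^*\rangle=0$. So some occurring monomial contains no $\langle u_i,u_i^*\rangle$, and its exponents give $(\ast)$.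

**Step 5: $(\ast)$⇒(1).** *The same exponents give a form over $\mathsf E_6$, and it is non-negative.* Realize $V(\chi_i)$ in $S^{a_i}J\otimes S^{b_i}J^*$, generated by $E_1^{a_i}\otimes E_3^{b_i}$. The polynomial
$$\prod_{i\ne j}(u_i,u_j^*)^{x_{ij}}\;N(u_1,u_2,u_3)^y\;N(u_1^*,u_2^*,u_3^*)^z$$
has degree $(a_i,b_i)$ in $(u_i,u_i^*)$ and defines a $G$-invariant trilinear form $F$ on $\prod V(\chi_i)$. Evaluate it at $u_i=k_iE_1$, $u_i^*=k_iE_3$ with $k_i\in K_0$.

*The pairings are non-negative.* Real orthogonal $3\times3$ matrices $o$ of determinant one act on $J_{\mathbb R}$ by automorphisms $x\mapsto oxo^T$; cyclic permutation matrices show that $E_1,E_2,E_3$ lie in one $K_0$-orbit. Let $y=kE_1$, $k\in K_0$. From $y\circ y=y$ the $i$-th diagonal entry satisfies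
$$y_i=y_i^2+\sum(\text{squared norms of the off-diagonal entries in row }i)\ge0 .$$
Since $(y,E_s)=y_s$, and $E_r\in K_0E_1$, we get $(kE_r,k'E_s)=(k'^{-1}kE_r,E_s)\ge0$ for all $k,k'\in K_0$ and $r,s\le3$.

*The cubic forms are non-negative.* $N$ is linear in the first diagonal entry, with $N(sE_1+w)=N(w)+s\,(w_2w_3-|a_1(w)|^2)$. Comparing coefficients of $s^2$ and $s$, $N(E_1,E_1,w)=0$ and $3N(E_1,w,w)=w_2w_3-|a_1(w)|^2$. For $y=kE_1$, invariance gives $N(E_1,y,y)=N(k^{-1}E_1,E_1,E_1)=0$, that is, $|a_1(y)|^2=y_2y_3$. For $y,y'\in K_0E_1$, polarizing and using the Cauchy–Schwarz inequality and then the inequality of arithmetic and geometric means,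
$$3N(E_1,y,y')=\tfrac12(y_2y_3'+y_3y_2')-\langle a_1(y),a_1(y')\rangle\ \ge\ \tfrac12(y_2y_3'+y_3y'_2)-\sqrt{y_2y_3y_2'y_3'}\ \ge\ 0.$$
As $N(k_1E_1,k_2E_1,k_3E_1)=N(E_1,k_1^{-1}k_2E_1,k_1^{-1}k_3E_1)$, this is $\ge0$. The same holds with $E_3\in K_0E_1$ in place of $E_1$.

*Not identically zero.* So $F\ge0$ on the relevant points. Each factor is a polynomial function of $(k_1,k_2,k_3)\in K^3$. It is not identically zero, since $(E_1,E_1)=1$, $N(E_1,E_2,E_3)=\frac16$, and the $E_i$ lie in one $K_0$-orbit while the $k_i$ are independent. $K^3$ is irreducible and $K_0^3$ is Zariski dense in it, so the product is not identically zero on $K_0^3$. Lemma 2 gives $(\lambda,\mu,\nu)\in S_X$.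

**Step 6: (1)⇒[$V(\nu)\subset V(\lambda)\otimes V(\mu)$].** This is Lemma 1(a).

**Step 7: [$V(\nu)\subset V(\lambda)\otimes V(\mu)$] implies linear inequalities.** *We extract necessary conditions from the centre and from weights.* Suppose $\bigotimes V(\chi_i)$ has a non-zero invariant. The scalars $\zeta$ with $\zeta^3=1$ lie in $G$ and act by $\zeta$ on $J$ and by $\zeta^{-1}$ on $J^*$. So
$$s:=\tfrac13\sum_i(a_i-b_i)\in\mathbb Z .$$
Let $c_1,c_2,c_3$ be the linear functions on $\mathrm{span}_{\mathbb Q}(\delta_1,\delta_2,\delta_3)$ with $c_i(\delta_j)=\frac23$ if $i=j$ and $-\frac13$ otherwise; this respects $\sum\delta_j=0$. For $\chi=a\omega+b\omega^*$ we have $\chi|_A=a\delta_1-b\delta_3$, so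
$$c_1(\chi)=\tfrac{2a+b}3,\quad c_2(\chi)=\tfrac{b-a}3,\quad c_3(\chi)=-\tfrac{a+2b}3,\qquad c_i(\chi^*)=-c_{4-i}(\chi).$$
The $A$-weights of $V(\chi)\subset J^{\otimes a}\otimes(J^*)^{\otimes b}$ lie in $a\,\mathrm{conv}\{\delta_j\}+b\,\mathrm{conv}\{-\delta_j\}$. On $\mathrm{conv}\{\delta_j\}$ each $c_i$ takes values in $[-\frac13,\frac23]$. So on weights of $V(\chi)$ every $c_i$ takes values in $[-\frac{a+2b}3,\frac{2a+b}3]=[c_3(\chi),c_1(\chi)]$.

Let $\{p,q,r\}=\{1,2,3\}$. As $V(\chi_r^*)\subset V(\chi_p)\otimes V(\chi_q)$, $\chi_r^*-\chi_p$ is a weight of $V(\chi_q)$. Hence for $i=1,2,3$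
$$c_i(\chi_p)+c_{4-i}(\chi_r)+c_3(\chi_q)\le0,\qquad c_i(\chi_p)+c_{4-i}(\chi_r)+c_1(\chi_q)\ge0.$$
For $\{i,j,k\}=\{1,2,3\}$ this includes the following four families; each translation uses $\sum a_l-\sum b_l=3s$.

- (I1) $c_1(\chi_i)+c_3(\chi_j)+c_3(\chi_k)\le0$. Three times the left side is $2a_i+b_i-a_j-2b_j-a_k-2b_k=3(a_i-s-b_j-b_k)$. So $a_i-s\le b_j+b_k$.
- (I2) $c_3(\chi_i)+c_2(\chi_j)+c_2(\chi_k)\le0$. Three times the left side is $-3s-3b_i$. So $b_i\ge-s$.
- (I3) $c_3(\chi_i)+c_1(\chi_j)+c_1(\chi_k)\ge0$. Three times the left side is $3(a_j+a_k-s-b_i)$. So $b_i+s\le a_j+a_k$.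
- (I4) $c_1(\chi_i)+c_2(\chi_j)+c_2(\chi_k)\ge0$. Three times the left side is $3a_i-3s$. So $a_i\ge s$.

**Step 8: the inequalities imply $(\ast)$.** *We solve for the exponents.* If $s\ge0$ put $y=s$, $z=0$; if $s<0$ put $y=0$, $z=-s$. Let $a_i'=a_i-y$, $b_i'=b_i-z$. These are $\ge0$, by (I4) if $s\ge0$ and by (I2) if $s<0$, and $\sum a_i'=\sum b_i'=:t$. Moreover
$$a_i'+b_i'\le t\quad\text{for all }i. \tag{9}$$
For $s\ge0$ this reads $a_i'\le b_j'+b_k'$, which is (I1). For $s<0$ it reads $b_i'\le a_j'+a_k'$, which is (I3).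

It remains to find a $3\times3$ matrix over $\mathbb N$ with zero diagonal, row sums $a_i'$ and column sums $b_j'$. For an integer $p$ put
$$x_{12}=p,\quad x_{13}=a_1'-p,\quad x_{32}=b_2'-p,\quad x_{31}=a'_3-b'_2+p,\quad x_{21}=b_1'+b_2'-a_3'-p,\quad x_{23}=b_3'-a_1'+p.$$
The row sums are $a_1'$, $t-a_1'-a_3'=a_2'$, $a_3'$, and the column sums are $b_1',b_2',b_3'$. All entries are $\ge0$ iff
$$\max(0,\,b_2'-a_3',\,a_1'-b_3')\ \le\ p\ \le\ \min(a_1',\,b_2',\,b_1'+b_2'-a_3').$$
Such an integer exists iff each of the three lower bounds is at most each of the three upper bounds. The lower bound $0$ gives $a_1'\ge0$, $b_2'\ge0$, and $a_3'\le b_1'+b_2'$. The bound $b_2'-a_3'$ gives $b_2'\le a_1'+a_3'$, $a_3'\ge0$, $b_1'\ge0$. The bound $a_1'-b_3'$ gives $b_3'\ge0$, $a_1'\le b_2'+b_3'$, and $a_1'+a_3'\le t$. The last is $a_2'\ge0$, and the others are non-negativity or cases of (9). So $(\ast)$ holds.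

**Step 9 (Theorem 1 for $\mathsf E_6/\mathsf F_4$).** Steps 4–8 give (1)⇔(2)⇔$(\ast)$⇔[$V(\nu)\subset V(\lambda)\otimes V(\mu)$]. As (2) implies $\iota(\lambda+\mu-\nu)\in Q$, also (2)⇔(3). All five families are done, and **Theorem 1 is proved.** $\blacksquare$

## 11. What Theorem 1 says about a general $X$ with $\Phi_X$ irreducible

Let $\Phi_X$ be irreducible of type $\mathsf A_n$, with $X_1$ as in Section 6 and $\iota$ from Theorem 1. By (2) and Theorem 1, for $\lambda,\mu,\nu\in\Lambda_X^+$,
$$E_X(\nu)\subset E_X(\lambda)E_X(\mu)\iff V(\iota\nu)\subset V(\iota\lambda)\otimes V(\iota\mu)\quad(\mathrm{SL}_{n+1}).\tag{10}$$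
By Lemma 3, $\widetilde\Delta_X=\{\sigma_1,\dots,\sigma_n\}$ with $\sigma_i=\iota^{-1}(\alpha_i)$. Since $\iota$ is a similitude,
$$\frac{2(x,\sigma_i)}{(\sigma_i,\sigma_i)}=\langle\iota x,\alpha_i^\vee\rangle\qquad(x\in\Xi_X).\tag{11}$$
What is left for Theorem 2 is to compare $\mathrm{SL}_{n+1}$ with $G_X$, which is built from $\Delta_X$ and not from $\widetilde\Delta_X$.

## 12. Comparing $\mathrm{SL}_{n+1}$ with $G_X$: proof of Theorem 2

**Step 1 (the case $\Delta_X=\widetilde\Delta_X$).** *Here $G_X$ is a quotient of $\mathrm{SL}_{n+1}$.* By (11), $\iota$ identifies $\mathcal R_X$ with $(\iota\Xi_X,\{\alpha_i\},\{\alpha_i^\vee\})$, where $Q\subset\iota\Xi_X\subset P$. So $G_X$ is a quotient of $\mathrm{SL}_{n+1}$ by a central subgroup and $V_X(\pi)=V(\iota\pi)$. The right side of (10) is $V_X(\nu)\subset V_X(\lambda)\otimes V_X(\mu)$, and this inclusion implies that $\lambda+\mu-\nu$ is a non-negative integer combination of $\Delta_X=\widetilde\Delta_X$, that is, $\nu\le_X\lambda+\mu$. The conjecture follows in this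 case.

**Step 2 ($n\ge2$).** *We show that Step 1 applies.* Each $\sigma_i$ is an element of $\Delta_X$ or twice an element of $\Delta_X\subset\Xi_X$. But $\frac12\alpha_i\notin P$ for $n\ge2$, since it pairs to $-\frac12$ with an adjacent simple coroot. So $\frac12\sigma_i\notin\Xi_X$ and $\sigma_i\in\Delta_X$. As $|\Delta_X|=n$, $\Delta_X=\widetilde\Delta_X$.

**Step 3 ($n=1$).** *One more possibility has to be checked.* If $\Delta_X\ne\widetilde\Delta_X=\{\sigma_1\}$, then $\Delta_X=\{\frac12\sigma_1\}$, whose coroot is $2\sigma_1^\vee$. Write $\iota(\lambda),\iota(\mu),\iota(\nu)=a\varpi_1,b\varpi_1,c\varpi_1$. Then $V_X(\lambda),V_X(\mu),V_X(\nu)$ are the $\mathfrak{sl}_2$-modules of highest weights $2a,2b,2c$. So $V_X(\nu)\subset V_X(\lambda)\otimes V_X(\mu)$ iff $|a-b|\le c\le a+b$; the parity condition for $\mathfrak{sl}_2$ is automatic. Given this, $\nu\le_X\lambda+\mu$ means $(a+b-c)\varpi_1\in\mathbb N\alpha_1=2\mathbb N\varpi_1$, that is, $c\equiv a+b$ mod $2$. The two conditions together are the right side of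 (10).

**Theorem 2 is proved: the conjecture is true.** $\blacksquare$

In Step 3 the two conditions of the conjecture share the work: the first gives the range of $c$, the second the parity. For $\mathcal Q$ this is what was seen for $(\alpha,\alpha,\alpha)$ in Section 3.

## 13. Several components: proof of Theorem 3

**Step 1 (products).** *We reduce to the irreducible factors.* In the notation of Section 6, $X_1=\prod_iX^{(i)}$ with each $X^{(i)}$ as in Theorem 1, of type $\mathsf A_{n_i}$. Then $\mathbb C[X_1]=\bigotimes\mathbb C[X^{(i)}]$, $E_{X_1}(\lambda)=\bigotimes E_{X^{(i)}}(\lambda_i)$, $\Lambda_{X_1}^+=\prod\Lambda^+_{X^{(i)}}$, and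
$$E_{X_1}(\lambda)E_{X_1}(\mu)=\bigotimes_iE_{X^{(i)}}(\lambda_i)E_{X^{(i)}}(\mu_i).$$
So a triple is in $S_{X_1}$ iff all its components are in the $S_{X^{(i)}}$. With $\iota=\bigoplus\iota_i:\Xi_{X_1}\to\bigoplus P_i$, Theorem 1 gives
$$(\lambda,\mu,\nu)\in S_{X_1}\iff V(\iota\nu)\subset V(\iota\lambda)\otimes V(\iota\mu)\text{ for }\textstyle\prod\mathrm{SL}_{n_i+1}\iff\begin{cases}V(\nu)\subset V(\lambda)\otimes V(\mu),\\ \iota(\lambda+\mu-\nu)\in\bigoplus Q_i.\end{cases}\tag{12}$$

**Step 2 (the two equivalences).** *We identify $\widetilde\Delta_X$ and $\tilde G_X$.* The proof of Lemma 3, with $\rho=\sum\rho_i$ and (12) in place of Theorem 1, gives $\widetilde\Delta_X=\iota^{-1}(\text{simple roots of }\prod\mathrm{SL}_{n_i+1})$. The summands belonging to different factors are mutually orthogonal and $\iota$ is a similitude on each, so $\sigma^\vee(x)=\langle\iota x,\alpha^\vee\rangle$ for $\sigma=\iota^{-1}(\alpha)\in\widetilde\Delta_X$. So $\iota$ identifies the root datum of $\tilde G_X$ with that of a quotient of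 $\prod\mathrm{SL}_{n_i+1}$ by a central subgroup, with $\tilde V_X(\pi)=V(\iota\pi)$. Also $\lambda+\mu-\nu\in\mathbb Z\widetilde\Delta_X$ iff $\iota(\lambda+\mu-\nu)\in\bigoplus Q_i$. The factor $G_0$ acts trivially on $V(\lambda)$ for $\lambda\in\Lambda_X^+$, so inclusions for $G$ and for $G_1$ agree. With (2) and (12) this proves the two equivalences.

**Step 3 (several factors).** *We show that no constituent of the tensor product leaves $\Lambda_X^+$, and induct.* Let $\lambda_1,\lambda_2\in\Lambda_X^+$ and $\tilde V_X(\pi)\subset\tilde V_X(\lambda_1)\otimes\tilde V_X(\lambda_2)$. Then $\iota\pi$ is dominant, so $\pi\in\Lambda_{X_1}^+$, and $(\lambda_1,\lambda_2,\pi)\in S_{X_1}$ by (12). By (4), $\pi\in\Lambda_X^+$. So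
$$E_X(\lambda_1)E_X(\lambda_2)=\bigoplus_{\tilde V_X(\pi)\subset\tilde V_X(\lambda_1)\otimes\tilde V_X(\lambda_2)}E_X(\pi).$$
Suppose inductively that $E_X(\lambda_1)\cdots E_X(\lambda_{r-1})$ is the sum of the $E_X(\pi)$ over all $\pi$ with $\tilde V_X(\pi)\subset\tilde V_X(\lambda_1)\otimes\cdots\otimes\tilde V_X(\lambda_{r-1})$, and that all these $\pi$ lie in $\Lambda_X^+$. Multiplying by $E_X(\lambda_r)$ and applying the case of two factors to each $\pi$ and $\lambda_r$ gives the statement for $r$ factors.

**Step 4 (closure under addition).** *We multiply invariants.* Let $H=\prod\mathrm{SL}_{n_i+1}$, and let $(\lambda,\mu,\nu),(\lambda',\mu',\nu')\in S_X$. The first triple gives a non-zero $H$-invariant trilinear form $f$ on $U_1\times U_2\times U_3$ with $U_1=V(\iota\lambda)^*$, $U_2=V(\iota\mu)^*$, $U_3=V(\iota\nu)$; the second gives $f'$ on $U_1'\times U_2'\times U_3'$. Let $u_i,u_i'$ be highest weight vectors. As their orbits span, $f(g_1u_1,g_2u_2,g_3u_3)$ and $f'(g_1u_1',g_2u_2',g_3u_3')$ are not identically zero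 on $H^3$. As $H^3$ is irreducible, neither is their product. That product is the value of $f\otimes f'$ at the vectors $g_i(u_i\otimes u_i')$. So $f\otimes f'$ is non-zero on the submodules generated by the $u_i\otimes u_i'$, which are $V(\iota(\lambda+\lambda'))^*$, $V(\iota(\mu+\mu'))^*$, $V(\iota(\nu+\nu'))$. As $\Lambda_X^+$ is closed under addition, the sum of the two triples is in $S_X$, by (12) and (2).

**Step 5 (saturation).** *We lift to general linear groups.* Let $\lambda,\mu,\nu\in\Lambda_X^+$, $(N\lambda,N\mu,N\nu)\in S_X$ and $\lambda+\mu-\nu\in\mathbb Z\widetilde\Delta_X$. In each factor, $\iota_i(\lambda_i+\mu_i-\nu_i)\in Q_i$ allows us to lift $\iota_i\lambda_i,\iota_i\mu_i,\iota_i\nu_i$ to dominant vectors $\hat\lambda,\hat\mu,\hat\nu\in\mathbb Z^{n_i+1}$ with $|\hat\nu|=|\hat\lambda|+|\hat\mu|$. The hypothesis and (12) give $V(N\iota_i\nu_i)\subset V(N\iota_i\lambda_i)\otimes V(N\iota_i\mu_i)$, and since the scalars match, $c^{N\hat\nu}_{N\hat\lambda,N\hat\mu}\ne0$. By the Knutson–Tao theorem $c^{\hat\nu}_{\hat\lambda\hat\mu}\ne0$.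 So $V(\iota\nu)\subset V(\iota\lambda)\otimes V(\iota\mu)$, and $(\lambda,\mu,\nu)\in S_X$. **Theorem 3 is proved.** $\blacksquare$

**Remark 1.** By Theorem 3, for restricted type $\mathsf A$ the support of the multiplication does not depend on the root multiplicities. Apart from the lattice condition, every constituent $V(\nu)$ of $V(\lambda)\otimes V(\mu)$ with $\nu\in\Lambda_X^+$ occurs in $E_X(\lambda)E_X(\mu)$.

**Remark 2.** The lattice condition cannot be dropped in the last equivalence of Theorem 3, even for $n\ge2$. Take $X=\mathrm{SL}_4/\mathrm{SO}_4$ and $\lambda=\mu=\nu=2\omega_2$. Through $\mathrm{SL}_4\to\mathrm{SO}_6$, $V(2\omega_2)=S^2_0(\mathbb C^6)$ is the space of trace-free symmetric $6\times6$ matrices. The map sending $(M,M')$ to the trace-free part of $MM'+M'M$ is equivariant and non-zero (take $M=M'$ with $M^2$ not scalar), so $V(2\omega_2)\subset V(2\omega_2)^{\otimes2}$. But $\iota(\lambda+\mu-\nu)=\iota(2\omega_2)=\omega_2\notin Q$. Hence $E_X(2\omega_2)\not\subset E_X(2\omega_2)\cdot E_X(2\omega_2)$.
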